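# Short polynomial progressions in dense sets of primes, with an exponent independent of the density

## 1. A class of averages almost closed under multiplication

Let $X=\mathbb Z/N'\mathbb Z$; integers act on $X$ by translation. All functions are real, $\int F:=\frac1{N'}\sum_{x\in X}F(x)$, $\langle F,G\rangle:=\int FG$, and $F$ is *1-bounded* if $|F|\le1$. The symbol $\mathbb E$ is expectation over independent variables, $[H]=\{1,\dots,H\}$, and "$n\in[H]$" under an expectation means uniform.

**Definition (test functions).** Fix integers $s\ge2$ and $H,q\ge1$. Let $\mathcal T$ be the set of all functions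
$$T(x)=\mathbb E_{n\in[H]^s}\prod_{j=1}^sF_j\big(x-q(n_1+\dots+n_s),\,n_{\hat\jmath}\big),\qquad F_j:X\times[H]^{s-1}\to[-1,1],$$
where $n_{\hat\jmath}=(n_i)_{i\ne j}$.

The $j$-th factor sees the point $y=x-q(n_1+\dots+n_s)$ and all the variables except $n_j$. For example, let $s=2$ and let $\alpha,\beta,\gamma$ be 1-bounded on $X$. Since $y+qn_2=x-qn_1$ and $y+qn_1=x-qn_2$, the choice $F_1(y,n_2)=\alpha(y+qn_2)\gamma(y)$, $F_2(y,n_1)=\beta(y+qn_1)$ gives
$$T(x)=\mathbb E_{n_1,n_2}\,\alpha(x-qn_1)\,\beta(x-qn_2)\,\gamma(x-qn_1-qn_2).$$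

**Lemma 1.** (i) $\mathcal T$ is compact, symmetric ($T\in\mathcal T\Rightarrow-T\in\mathcal T$), translation invariant, contains $0$ and $1$, and consists of 1-bounded functions. (ii) For $1\le s_0\le s$, every function of the same shape with $s_0$ variables instead of $s$ lies in $\mathcal T$. (iii) If $T,T'\in\mathcal T$ then $TT'\in2^s\,\mathrm{conv}(\mathcal T)$.

*Proof.* (i) $\mathcal T$ is the continuous image of a cube (the values of the $F_j$), hence compact; the rest is immediate.

(ii) Given $F_1,\dots,F_{s_0}$ in $s_0$ variables, use for $j\le s_0$ the factor $F_j\big(y+q(n_{s_0+1}+\dots+n_s),\cdot\big)$. It depends on $y$ and on variables other than $n_j$, and for $y=x-q(n_1+\dots+n_s)$ its first argument is $x-q(n_1+\dots+n_{s_0})$. For $j>s_0$ use the factor $1$.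

(iii) The product $TT'(x)$ is an average over $n,n'\in[H]^s$. Write $n'=n+z$ with $z\in(-H,H)^s$ and $y_0=x-q\sum_in_i$. Extending $F_j'$ by $0$ where it is undefined,
$$TT'(x)=\sum_zH^{-s}\;\mathbb E_{n\in[H]^s}\prod_i1[n_i+z_i\in[H]]\prod_jF_j(y_0,n_{\hat\jmath})\,F_j'\big(y_0-q\textstyle\sum_iz_i,(n+z)_{\hat\jmath}\big).$$
For fixed $z$, the product $F_jF_j'$ is a 1-bounded function of $y_0$ and $n_{\hat\jmath}$. The $i$-th indicator depends on $n_i$ only, so it can be absorbed into a factor with index $j\ne i$; such a $j$ exists because $s\ge2$. Hence $TT'=\sum_zH^{-s}T_z$ with $T_z\in\mathcal T$. There are fewer than $(2H)^s$ values of $z$, so the total weight is less than $2^s$; as $0\in\mathcal T$, the sum lies in $2^s\mathrm{conv}(\mathcal T)$. $\square$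

By bilinearity $\mathrm{conv}(\mathcal T)\cdot\mathrm{conv}(\mathcal T)\subseteq2^s\mathrm{conv}(\mathcal T)$, so
$$\phi\in\mathrm{conv}(\mathcal T)\ \Longrightarrow\ \phi^j\in2^{s(j-1)}\mathrm{conv}(\mathcal T)\qquad(j\ge1).\tag{1}$$

Here is the purpose. We have a sparse function $f$ on $X$, a normalized indicator of a set of primes, with $0\le f\le\nu$ for a sieve weight $\nu$ of mean about $1$. We want a function $g:X\to[0,1]$ that no $T\in\mathcal T$ can tell from $f$. The construction of $g$ uses polynomials in elements of $\mathcal T$ whose degree depends on the density. By (1) such a polynomial is, up to a constant factor, again an average of elements of $\mathcal T$, and we shall see that $\langle\nu-1,T\rangle$ is controlled by correlations of $\nu$ at $2^s$ points. So the number of copies of $\nu$ in any one estimate stays bounded independently of the density. That number governs how long the progressions must be.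

## 2. Dense sets of primes and steps of polylogarithmic size

Let $\mathbb P$ be the set of primes. Take a subset $A$ of the primes up to $N$ that contains a positive proportion $\delta$ of them, and polynomials $P_1,\dots,P_k\in\mathbb Z[\mathbf m]$ with $P_1(0)=\dots=P_k(0)$. We look for a progression $a+P_1(r),\dots,a+P_k(r)$ inside $A$ with a very small step, $0<r<\log^LN$. Tao and Ziegler ("Narrow progressions in the primes", arXiv:1409.1327, 2014) prove that for $N$ large there is one, with $L$ depending on $k,P_1,\dots,P_k$ and $\delta$; in the case $P_i=(i-1)\mathbf m$ it is also known that one may take $L=Ck2^k$ with $C$ absolute. They write: "The dependence of $L$ on $\delta$ occurs for technical reasons, and we conjecture that one can in fact select $L$ to be independent of $\delta$." The conjecture asks for an $L$ depending only on $k,P_1,\dots,P_k$ that works for every $\delta>0$, once $N$ is large in terms of $k,P_1,\dots,P_k,\delta$. It is true.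

First we normalize. Subtracting the common value $P_i(0)$ and absorbing it in $a$, we may assume $P_i(0)=0$. Repeated polynomials may be discarded; if one remains, any element of $A$ with $r=1$ will do. So from now on $k\ge2$ and the $P_i$ are **distinct** with $P_i(0)=0$; in particular $P_i-P_j$ is non-constant for $i\ne j$.

**Theorem 1.** There is $L_0$ depending only on $P_1,\dots,P_k$ such that for every $L\ge L_0$, $\delta>0$, all $N\ge N_0(P_1,\dots,P_k,\delta,L)$, and every $A\subseteq[N]\cap\mathbb P$ with $|A|\ge\delta|[N]\cap\mathbb P|$, there are at least $N(\log N)^{L-k}e^{-5\sqrt{\log\log N}}$ pairs $(a,r)$ with $0<r<\log^LN$ and $a+P_1(r),\dots,a+P_k(r)\in A$. In particular the conjecture holds with $L=L_0$.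

**Theorem 2.** (i) For fixed $C$ and $e^{2\sqrt{\log\log N}}\le R_0\le\log^CN$, the number of pairs $(a,r)$, $0<r\le R_0$, with $a+P_1(r),\dots,a+P_k(r)$ distinct elements of $[N]\cap\mathbb P$ is $O(R_0N/\log^kN)$. (ii) For every $\delta\in(0,1)$ there is $c>0$ such that for all large $N$ some $A\subseteq[N]\cap\mathbb P$ with $|A|\ge\delta|[N]\cap\mathbb P|$ contains no progression with $k$ distinct elements and $0<r<c\log^{k-1}N$.

Theorem 2 is not needed for the conjecture; it shows that for progressions with distinct elements one cannot go below $L=k-1$.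

**The pair $(0,\mathbf m)$.** We need two elements of $A$ at distance less than $\log^LN$. Some gap between consecutive elements of $A$ is at most $N/(|A|-1)$, and by the prime number theorem this is at most $\frac2\delta\log N$ for $N$ large. So every $L>1$ works, and $\delta$ only affects how large $N$ must be. Theorem 2(ii) with $k=2$ says that $c\log N$ is too short for suitable $c$.

**The pair $(0,\mathbf m^2)$.** Now two elements of $A$ should differ by a square $r^2$. The sets $A+r^2$, $1\le r\le\frac3\delta\log N$, have total size exceeding the length of the interval $[1,N+\frac9{\delta^2}\log^2N]$ containing them, for $N$ large, so two of them meet. But $a+r^2=a'+r'^2$ makes $a-a'$ a difference of two squares, not a square. Pigeonhole does not suffice here.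

**A local constraint.** Let $A$ consist of the primes $\equiv1$ mod $Q$, of relative density $1/\varphi(Q)$ asymptotically. For the pair $(0,\mathbf m)$ the step must be divisible by $Q$. As $\delta$ is arbitrary, so is $Q$; this is why we shall only use steps divisible by a slowly growing $W$.

## 3. How many copies of the majorant can one afford?

After passing to one residue class mod $W$, the task takes this form. On $X$ we have $0\le f\le\nu$, where $f=\theta1_{\mathcal N}$, the set $\mathcal N$ comes from $A$, $\int f\ge\delta_1>0$, and $\theta=(\log N)^{1-o(1)}$. We want a positive lower bound for $\Lambda(f,\dots,f)$, where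
$$\Lambda(u_1,\dots,u_k)=\mathbb E_\lambda\int\prod_ju_j(x+p_j(\lambda)),$$
the $p_j$ being integer polynomials and $\lambda$ a random positive integer of polylogarithmic size. For $g:X\to[0,1]$ with $\int g$ bounded below, a lower bound will follow from the polynomial Szemerédi theorem. So we want such a $g$ with $\Lambda(g,\dots,g)$ close to $\Lambda(f,\dots,f)$.

*The direct attempt.* Write $\Lambda(u_1,\dots,u_k)=\langle u_i,\mathcal D_i[u]\rangle$ with the *dual function* $\mathcal D_i[u](x)=\mathbb E_\lambda\prod_{j\ne i}u_j(x+(p_j-p_i)(\lambda))$. By telescoping it would suffice that $|\langle f-g,\mathcal D\rangle|\le\varepsilon$ for all dual functions of functions bounded by $\nu+1$. If no such $g$ exists, Hahn–Banach produces a $\phi$, a convex combination of functions $\pm\mathcal D$, with $\langle f,\phi\rangle>\int\phi_++\varepsilon$. To contradict this one approximates $\max(y,0)$ by a polynomial $p$ and needs $\langle\nu-1,p(\phi)\rangle=o(1)$. Here $\varepsilon$ must be small compared with $\Lambda(g,\dots,g)$, which for constant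 $g=\delta'$ is $\delta'^k$. So $\varepsilon\to0$ as $\delta\to0$, and since $\max(y,0)$ is not a polynomial, the degree $J$ of $p$ tends to infinity.

Expanding $\phi^J$, one meets $\langle\nu-1,\mathcal D^{(1)}\cdots\mathcal D^{(J)}\rangle$: an average over $J$ independent steps of $\nu-1$ times $J(k-1)$ unknown functions bounded by $\nu+1$. Replacing unknown functions by their majorant produces correlations of $\nu$ at a number $m\ge J(k-1)$ of points. Our estimate for them (Lemma 4) works as follows. When the points are distinct there is an asymptotic formula; on the rare event that two coincide we only have Hölder, $\int\prod\nu\le\int\nu^m$. This moment is large: $\nu\ge f$ gives $\int\nu^m\ge\theta^{m-1}\int f$, about $(\log N)^{m-1}$. To make the event harmless the random variables must range over intervals longer than a power of $\log N$ that grows with $m$. With this argument the admissible length, hence $L$, grows with $J$, that is, as $\delta$ decreases. This is the point at which it stops.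

*The way past it.* Use $\mathcal T$ as the family of tests. By (1), products cost nothing, so the dense model $g$ needs only correlations at $2^s$ points (Section 6). In exchange we must show that *if $|u_j|\le\nu+1$ and $\Lambda(u_1,\dots,u_k)$ is not small, then each $u_i$ correlates with some $T\in\mathcal T$* (Proposition 13). This involves no polynomial approximation, only a number of Cauchy–Schwarz steps determined by the $P_j$. We first replace the unbounded $u_j$ by bounded functions (Section 7). For bounded functions we then reach averages along random progressions $Q(a)\cdot m$, and we must trade their varying steps $Q(a)$ for one fixed step $q$ (Section 8). The density influences $q=W^E$ through $E$, but $W^E=(\log N)^{o(1)}$, so it does not influence any power of $\log N$.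

## 4. Parameters and a random step on two scales

Put
$$w:=\sqrt{\log\log N},\quad W:=\prod_{p\le w}p\le4^w=(\log N)^{o(1)},\quad N':=\lfloor N/W\rfloor,\quad X=\mathbb Z/N'\mathbb Z,$$
with $X$ identified with $[N']$. The symbol $o(1)$ refers to $N\to\infty$ with the $P_i$, $L$, $\delta$ and the auxiliary constants $b\le B$, $E$, $\varepsilon$ below fixed; it is uniform in all functions and residues.

Lemmas 8 and 10 run two formal schemes on the polynomials $P_1,\dots,P_k$. The schemes yield integers **depending only on the $P_i$**: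

- $t$ is at least the number of steps of every scheme;
- $d_i\ge1$ comes from Lemma 10; $t'\ge d_i^2$ for all $i$, and $s:=\max_id_i(d_i+1)\ge2$;
- $D_*\ge1$ bounds the degrees of the polynomials $q_j^0$ of Lemma 10;
- $m_*\ge\max(2k,2^s)$ also bounds the number of nodes at any stage in Lemma 8.

With $C_m:=m+4^m+1$ define
$$\eta:=\tfrac1{10m_*},\quad R:=N^\eta,\quad H:=\lceil(\log N)^{C_{m_*}+1}\rceil,\quad M:=\lfloor(\log N)^LW^{-2}\rfloor,$$
$$L_0:=(D_*+3)(C_{m_*}+1)+k+1.$$
For $L\ge L_0$ and $N$ large, $M\ge H^{D_*+2}$. The random step is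
$$\lambda:=h_1+\dots+h_t+m_1+\dots+m_{t'},\qquad h_i\in[H],\ m_i\in[M]\text{ independent and uniform}.$$
The short variables $h_i$ are consumed by Cauchy–Schwarz steps, one per step. The long variables $m_i$ survive and provide the averages at the end. For $b\ge1$ let
$$\tilde P_j(r)=\tilde P_{j,b}(r):=P_j(bWr)/W,\qquad\Lambda_b(u_1,\dots,u_k):=\mathbb E_\lambda\int\prod_ju_j(x+\tilde P_j(\lambda)).$$
The parameter $b\le B$ is there because the recurrence theorem we use yields some good $b$, for each $\lambda$.

**The schemes do not depend on $b$.** Let $\mathbf W$ be a formal variable, later specialized to $W$. For an integer polynomial $A(y)$ in several variables with $A(0)=0$, put $A^{[b]}(y):=\mathbf W^{-1}A(b\mathbf Wy)\in\mathbb Z[\mathbf W][y]$. This multiplies the coefficient of each monomial of total degree $n\ge1$ by $b^n\mathbf W^{n-1}$. Hence $A\mapsto A^{[b]}$ is additive and injective, and it commutes with integral linear substitutions such as $r\mapsto s+h$. It preserves the degree in any subset of the variables, the property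 of being constant in a subset of the variables, and equality or inequality of leading forms. Since $\tilde P_{j,b}=P_j^{[b]}$, a scheme built from differences and shifts runs for $b$ exactly as it does for the integer polynomials $P_j$: run it on the $P_j$ with a fixed rule for choices, then apply $A\mapsto A^{[b]}$ to every polynomial.

## 5. A sieve majorant and its correlations along polynomials

Fix a smooth $\chi:\mathbb R\to\mathbb R$ supported in $[-1,1]$ with $\chi(0)=1$, and let $c_\chi:=\int_0^\infty\chi'(t)^2dt>0$. For $g$ coprime to $W$ let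
$$\nu_g(n):=\frac{\varphi(W)}W\frac{\log R}{c_\chi}\Big(\sum_{d\mid Wn+g}\mu(d)\chi\big(\tfrac{\log d}{\log R}\big)\Big)^2.$$
If $Wn+g$ is a prime exceeding $R$, only $d=1$ contributes, so
$$\nu_g(n)=\theta:=\frac{\varphi(W)}W\frac{\log R}{c_\chi}.\tag{2}$$
For $N$ large $W>1$, so $Wn+g\neq0$ always.

**Lemma 2.** Let $m\le m_*$, $C>0$, and let $g_1,\dots,g_m$ be distinct integers coprime to $W$ with $|g_i|\le\log^CN$. Let $\Delta=\prod_{i<j}(g_i-g_j)$ and $\sigma=\sum_{p>w,\,p\mid\Delta}1/p$. Then $\sigma=O(1)$ and $\frac1{N'}\sum_{n\le N'}\prod_i\nu_{g_i}(n)=1+O(\sigma)+o(1)$.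

*Proof.* **Step 1: $\sigma=O(1)$.** $\Delta$ is nonzero of size $\log^{O(1)}N$, so it has $O(\log\log N)=O(w^2)$ prime factors. Hence $\sigma\le\sum_{w<p\le w^4}\frac1p+O(w^2/w^4)=O(1)$ by Mertens.

**Step 2: expand, to reduce to local densities.** Expand the squares into sums over squarefree $d_i,d_i'\le R$. Only those coprime to $W$ matter, as $Wn+g_i$ is coprime to $W$. For a prime $p\mid\prod d_id_i'$ let $I=\{i:p\mid d_id_i'\}$. Each condition $p\mid Wn+g_i$, $i\in I$, is one class of $n$ mod $p$, and two of these classes agree exactly when $p\mid g_i-g_j$. So the conditions $[d_i,d_i']\mid Wn+g_i$ for all $i$ define one residue class or the empty set, and the density of such $n\le N'$ is $\alpha(d,d')+O(1/N')$ with $\alpha=\prod_p\alpha_p$: $\alpha_p=1$ if $I=\emptyset$; $\alpha_p=1/p$ if $I\neq\emptyset$ and $p\mid g_i-g_j$ for all $i,j\in I$; and $\alpha_p=0$ otherwise. The errors total $O(R^{2m}\log^mN/N')=o(1)$, since $R^{2m}\le N^{1/5}$.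

**Step 3: separate variables, to get an Euler product.** Since $e^x\chi(x)$ is smooth with compact support, $e^x\chi(x)=\int\psi(\xi)e^{-ix\xi}d\xi$ with $\psi$ rapidly decreasing, so
$$\chi\big(\tfrac{\log d}{\log R}\big)=\int\psi(\xi)\,d^{-(1+i\xi)/\log R}d\xi.$$
Put $z_i=\frac{1+i\xi_i}{\log R}$, $z_i'=\frac{1+i\xi_i'}{\log R}$. The sum of absolute values is at most $\prod_p(1+4^mp^{-1-1/\log R})\le\zeta(1+\frac1{\log R})^{4^m}\ll(\log R)^{4^m}$ for each $\xi,\xi'$. Thus everything converges absolutely and the main term is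
$$\Big(\frac{\varphi(W)\log R}{Wc_\chi}\Big)^m\int\prod_i\psi(\xi_i)\psi(\xi_i')\prod_{p>w}E_p\;d\xi d\xi',$$
$$E_p=\sum_{A,A'\subseteq[m]}(-1)^{|A|+|A'|}\alpha_p(A\cup A')\,p^{-\sum_Az_i-\sum_{A'}z_i'},$$
where $\alpha_p(I)$ is the value of $\alpha_p$ for the index set $I$. By the same bound and the decay of $\psi$, the region where some $|\xi_i|$ or $|\xi_i'|$ exceeds $\sqrt{\log R}$ contributes $o(1)$. From now on all are at most $\sqrt{\log R}$, so $|z_i|,|z_i'|\ll(\log R)^{-1/2}$.

**Step 4: compare with zeta factors.** Let $E_p^*=\prod_i\frac{(1-p^{-1-z_i})(1-p^{-1-z_i'})}{1-p^{-1-z_i-z_i'}}$. If $p\nmid\Delta$, only $|A\cup A'|\le1$ contributes, and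
$$E_p=1-\sum_i\big(p^{-1-z_i}+p^{-1-z_i'}-p^{-1-z_i-z_i'}\big)=E_p^*(1+O(p^{-2})).$$
If $p\mid\Delta$, both $E_p$ and $E_p^*$ are $1+O(1/p)$, so $E_p=E_p^*(1+O(1/p))$. Hence $\prod_{p>w}E_p=(1+\vartheta)\prod_{p>w}E_p^*$ with $|\vartheta|\le e^{O(1/w+\sigma)}-1=O(\sigma)+o(1)$, using $\sigma=O(1)$.

**Step 5: evaluate $\prod_{p>w}E_p^*$.** It equals
$$\prod_i\frac{\zeta(1+z_i+z_i')}{\zeta(1+z_i)\zeta(1+z_i')}\prod_{p\le w}\frac{1-p^{-1-z_i-z_i'}}{(1-p^{-1-z_i})(1-p^{-1-z_i'})}.$$
For $\operatorname{Re}z\ge0$, $|p^{-z}-1|\le|z|\log p$, so $1-p^{-1-z}=(1-\frac1p)(1+O(|z|\frac{\log p}p))$, and $\sum_{p\le w}|z|\frac{\log p}p\ll|z|\log w=o(1)$. So for each $i$ the product over $p\le w$ is $(1+o(1))W/\varphi(W)$. With $\zeta(1+z)=z^{-1}(1+O(|z|))$,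
$$\prod_{p>w}E_p^*=(1+o(1))\Big(\frac W{\varphi(W)\log R}\Big)^m\prod_iK(\xi_i,\xi_i'),\qquad K(\xi,\xi')=\frac{(1+i\xi)(1+i\xi')}{2+i\xi+i\xi'}.$$
Since $|K|\le(1+|\xi|)(1+|\xi'|)$ and $\psi$ decays rapidly, the errors integrate to $O(\sigma)+o(1)$ and the integral may be extended to all $\xi,\xi'$. The main term is $\big(c_\chi^{-1}\iint\psi(\xi)\psi(\xi')K\,d\xi d\xi'\big)^m+O(\sigma)+o(1)$.

**Step 6: the constant is $1$.** As $\frac1{2+i\xi+i\xi'}=\int_0^\infty e^{-t(2+i\xi+i\xi')}dt$ and $\chi(t)=\int\psi(\xi)e^{-t(1+i\xi)}d\xi$,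
$$\iint\psi(\xi)\psi(\xi')K=\int_0^\infty\Big(\int\psi(\xi)(1+i\xi)e^{-t(1+i\xi)}d\xi\Big)^2dt=\int_0^\infty\chi'(t)^2dt=c_\chi.\qquad\square$$

**The majorant on $X$.** Fix $b_0\in[W]$ coprime to $W$ and let $\nu(n)=\nu_{b_0}(n)$ for $n\in[N']$. By the divisor bound $\nu_g(n)\ll\log N\,\tau(|Wn+g|)^2=N^{o(1)}$, so for shifts of size $\log^{O(1)}N$ the wrap-around mod $N'$ affects averages by $o(1)$. As $\nu_{b_0}(n+h)=\nu_{b_0+Wh}(n)$, Lemma 2 with $g_i=b_0+Wh_i$ gives, for distinct $h_i\ll\log^{O(1)}N$ and $m\le m_*$,
$$\int\prod_{i\le m}\nu(x+h_i)=1+O(\sigma)+o(1),\qquad\sigma=\sum_{p>w,\;p\mid\prod_{i<j}(h_i-h_j)}\frac1p.\tag{3}$$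
By the textbook bound $\sum_{l\le x}\tau(l)^j\ll x(\log x)^{2^j-1}$,
$$\int\nu^m\ll\log^mN\cdot\frac1{N'}\sum_{l\le2N}\tau(l)^{2m}\ll W(\log N)^{m+4^m-1}\ll(\log N)^{C_m}.\tag{4}$$

**Lemma 3 (Schwartz–Zippel).** A nonzero polynomial of degree $\le D$ over a field vanishes with probability $\le D\beta$ at a random point with independent coordinates, each having all atoms $\le\beta$. For coordinates uniform in intervals of at least $H$ integers, reduced mod $p$, one may take $\beta=\frac1p+\frac1H$.

*Proof.* In one variable there are at most $D$ zeros. In general let $a_1^j$ be the highest power of $a_1$ that occurs. Its coefficient has degree $\le D-j$ and vanishes with probability $\le(D-j)\beta$, by induction; otherwise at most $j$ values of $a_1$ are zeros. An interval of $H_j\ge H$ integers has at most $H_j/p+1$ elements in a class mod $p$. $\square$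

**Lemma 4.** Let $m\le m_*$, let $\Psi_1,\dots,\Psi_m\in\mathbb Z[\mathbf W][y_1,\dots,y_n]$ be distinct, and let $y_j\in[H_j]$ be independent uniform with $H\le H_j\le\log^{O(1)}N$. Then $\mathbb E_y\int\prod_i\nu(x+\Psi_i(W;y))=1+o(1)$. Consequently, with factors $\kappa_i\in\{\nu-1,\nu+1\}$ instead of $\nu$, the average is $o(1)+\prod_i\kappa_i^0$, where $\kappa_i^0=0$ or $2$ respectively.

*Proof.* Consider a pair $i\ne j$ and $D=\Psi_i-\Psi_j\ne0$. Let $\kappa$ be the value at $\mathbf W=W$ of a nonzero coefficient of $D$. For $N$ large $\kappa\neq0$, and $|\kappa|\le W^{O(1)}=e^{O(w)}$.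

**Step 1: coincidences are negligible.** By Lemma 3 over $\mathbb Q$, $\Pr(D(y)=0)\ll1/H$. On the union of these events $\int\prod\nu\le\int\nu^m\ll(\log N)^{C_{m_*}}$ by Hölder and (4). As $H\ge(\log N)^{C_{m_*}+1}$, their contribution is $O(1/\log N)$. This is the only place that dictates the size of $H$.

**Step 2: the average of $\sigma$ is $o(1)$.** Off these events use (3). We must bound $\mathbb E\,1_{D(y)\ne0}\sum_{p>w,\,p\mid D(y)}\frac1p$ for each pair. The primes $p>w$ dividing $\kappa$ number $O(w/\log w)$, and contribute $O(1/\log w)$. As $0<|D(y)|\le\log^{O(1)}N$, there are $O(w^2)$ prime divisors, so primes $p>w^4$ contribute $O(w^{-2})$. For $w<p\le w^4$ with $p\nmid\kappa$, Lemma 3 over $\mathbb F_p$ gives $\Pr(p\mid D(y))\ll\frac1p+\frac1H$, so these contribute $\ll\sum_{w<p\le w^4}\frac1p(\frac1p+\frac1H)=o(1)$.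

The last claim follows by expanding $\prod(\nu\pm1)$, since each sub-product of $\nu$'s averages to $1+o(1)$. $\square$

## 6. Box norms, test functions against the majorant, and a dense model

**Definition (box norms).** For probability measures $\pi_1,\dots,\pi_n$ on $\mathbb Z$ of finite support, $n\ge1$, let
$$\|F\|^{2^n}_{\square(\pi_1,\dots,\pi_n)}:=\mathbb E\int\prod_{\omega\in\{0,1\}^n}F\big(x+\textstyle\sum_jk_j^{(\omega_j)}\big),\qquad k_j^{(0)},k_j^{(1)}\sim\pi_j\text{ independent}.$$

For $n=1$ this is $\int|\mathbb E_{k\sim\pi}F(x+k)|^2$. The directions matter: if $N'$ is even and $F(x)=(-1)^x$, the value is $0$ for $\pi$ uniform on $\{0,1\}$ and $1$ for $\pi$ uniform on $\{0,2\}$.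

*Slicing.* If the variables of all directions outside a nonempty set of directions are fixed, the definition becomes an average of box quantities, in the remaining directions, of *derivatives* $\Delta F$, products of shifts of $F$ by the fixed variables. With one remaining direction it reads $\mathbb E\int|\mathbb E_{k\sim\pi_1}\Delta F(x+k)|^2\ge0$. If $F$ is 1-bounded then so is $\Delta F$, and the box quantity lies in $[0,1]$.

**Lemma 5.** Let $n\ge1$, let $v_1,\dots,v_n$ be independent random variables, $\ell_j(v_j)\in\mathbb Z$, $F:X\to\mathbb R$, and let $G_j(x;v)=\tilde G_j(x+\ell_j(v_j);(v_i)_{i\ne j})$ be 1-bounded. Then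
$$\Big|\mathbb E_v\int F(x)\prod_jG_j(x;v)\Big|^{2^n}\le\|F\|^{2^n}_{\square(\pi_1,\dots,\pi_n)},\qquad\pi_j=\text{law of }-\ell_j(v_j).$$

*Proof.* Substitute $x\to x-\ell_n(v_n)$. Then $G_n$ becomes $\tilde G_n(x;(v_i)_{i<n})$, independent of $v_n$. Cauchy–Schwarz in $(x,v_1,\dots,v_{n-1})$ bounds the square of the left side (without the power $2^n$) by
$$\mathbb E_{v_n,v_n'}\,\mathbb E_{v_{<n}}\int F(x-\ell_n(v_n))F(x-\ell_n(v_n'))\prod_{j<n}G_j'.$$
For $n=1$ this is the claim. For $n\ge2$ and fixed $v_n,v_n'$, each $G_j'$ is the product of two 1-bounded functions of $x+\ell_j(v_j)$ and $(v_i)_{i<n,i\ne j}$. Raise to the power $2^{n-1}$, use Jensen in $(v_n,v_n')$, apply the induction hypothesis to $\Delta F(x)=F(x-\ell_n(v_n))F(x-\ell_n(v_n'))$, and reassemble by slicing. $\square$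

From now on $\mathcal T=\mathcal T_E$ is the class of Section 1 with the $s$ and $H$ of Section 4 and $q:=W^E$, $E\ge1$ an integer to be chosen; $q=\log^{o(1)}N$.

**Lemma 6.** (i) $\sup_{T\in\mathcal T}|\langle\nu-1,T\rangle|=o(1)$. (ii) If $F$ is 1-bounded and $V$ is the law of $qn$, $n\in[H]$, then for $1\le s_0\le s$ there is $T\in\mathcal T$ with $\langle F,T\rangle\ge\|F\|^{2^{s_0}}_{\square(V^{s_0})}$, where $V^{s_0}$ means $s_0$ directions equal to $V$.

*Proof.* (i) In $\langle\nu-1,T\rangle=\mathbb E_n\int(\nu-1)(x)\prod_jF_j(x-q\sum_in_i,n_{\hat\jmath})$ the $j$-th factor is a function of $x-qn_j$ and $n_{\hat\jmath}$. Lemma 5 with $v_j=n_j$, $\ell_j=-qn_j$ gives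
$$|\langle\nu-1,T\rangle|^{2^s}\le\mathbb E\int\prod_{\omega\in\{0,1\}^s}(\nu-1)\big(x+W^E\textstyle\sum_jn_j^{(\omega_j)}\big).$$
The $2^s\le m_*$ polynomials $\mathbf W^E\sum_jn_j^{(\omega_j)}$ are distinct, so this is $o(1)$ by Lemma 4.

(ii) Write $n=n^{(0)}$, $n'=n^{(1)}$ and substitute $x\to x-q\sum_jn_j$ in the definition. With $y_0=x-q\sum_jn_j$,
$$\|F\|^{2^{s_0}}_{\square(V^{s_0})}=\mathbb E_{n'}\int F(x)\,\mathbb E_n\prod_{\omega\ne0}F\big(y_0+q\textstyle\sum_jn_j^{(\omega_j)}\big).$$
Fix an $n'$ for which the inner quantity is at least its average. The factor $\omega$ depends only on $y_0$ and on those $n_j$ with $\omega_j=0$, so it can be put into $F_j$ with $j=\min\{j:\omega_j=1\}$. The resulting function has the shape of a test function with $s_0$ variables; it is in $\mathcal T$ by Lemma 1(ii). $\square$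

**Lemma 7 (dense model).** Let $\varepsilon>0$, $0\le f\le\nu$. For $N$ large there is $g:X\to[0,1]$ with $|\langle f-g,T\rangle|\le\varepsilon$ for all $T\in\mathcal T$.

*Proof.* **Step 1: separate.** If there is no such $g$, then $f$ is not in the closed convex set $\{g:X\to[0,1]\}+\{v:|\langle v,T\rangle|\le\varepsilon\ \forall T\in\mathcal T\}$. So there is $\phi$ with
$$\langle f,\phi\rangle>\int\phi_++S,\qquad S=\sup\{\langle v,\phi\rangle:|\langle v,T\rangle|\le\varepsilon\ \forall T\in\mathcal T\},\quad\phi_+=\max(\phi,0).$$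
In particular $S<\infty$. Since $\mathrm{conv}(\mathcal T)$ is compact, convex and symmetric, the bipolar theorem says that for $\tau>0$, $S\le\tau\varepsilon$ if and only if $\phi\in\tau\,\mathrm{conv}(\mathcal T)$. If $S=0$, then $\phi\in\tau\,\mathrm{conv}(\mathcal T)$ for all $\tau>0$, so $\phi=0$, which contradicts the strict inequality. So we may scale $\phi$ so that $S=\varepsilon$. Then $\phi\in\mathrm{conv}(\mathcal T)$, and $|\phi|\le1$.

**Step 2: contradict via a polynomial.** By Weierstrass take a polynomial $p$ depending only on $\varepsilon$ with $|p(y)-\max(y,0)|\le\varepsilon/4$ on $[-1,1]$. By (1), $1\in\mathcal T$ and Lemma 6(i), $\langle\nu-1,p(\phi)\rangle=o(1)$; also $\int\nu=1+o(1)$. Hence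
$$\langle f,\phi\rangle\le\langle\nu,\phi_+\rangle\le\langle\nu,p(\phi)\rangle+\frac\varepsilon4\int\nu\le\langle1,p(\phi)\rangle+\frac\varepsilon4+o(1)\le\int\phi_++\frac\varepsilon2+o(1),$$
contradicting $\langle f,\phi\rangle>\int\phi_++\varepsilon$ for $N$ large. $\square$

The degree of $p$ depends on $\varepsilon$, hence on $\delta$, yet only $2^s$ copies of $\nu-1$ were ever multiplied.

## 7. From functions bounded by $\nu+1$ to bounded functions

Fix $b$. Put $\mathcal D_i[u](x):=\mathbb E_\lambda\prod_{j\ne i}u_j(x+(\tilde P_j-\tilde P_i)(\lambda))$, so that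
$$\Lambda_b(u_1,\dots,u_k)=\langle u_i,\mathcal D_i[u]\rangle.\tag{5}$$
We show that the square of a dual function does not distinguish $\nu$ from $1$. We then replace an unbounded function by a truncated dual function.

**A model case.** Take $k=2$, $P_1=0$, $P_2=\mathbf m$, $i=1$, so $\tilde P_2(r)=br$ and
$$\langle\nu-1,\mathcal D_1^2\rangle=\mathbb E\int(\nu-1)(x)\,u(x+br_1)\,u(x+br_2),\qquad r_1=\lambda,\ r_2=\lambda'.$$
The aim is to remove the unknown $u$. Translate by $-br_1$: the factors are now $(\nu-1)(x-br_1)$, $u(x)$, $u(x+b(r_2-r_1))$. Write $r=s+\mathbf h$ with $\mathbf h=(h_1,h_2)$, bound $|u(x)|\le\nu+1$, and use Cauchy–Schwarz in everything except $\mathbf h$. The new factors are $\nu+1$ at $x$, $\nu-1$ at $x-b(s_1+h_1)$ and $x-b(s_1+h_1')$, and $u$ at $x+b(s_2-s_1+h_2-h_1)$ and $x+b(s_2-s_1+h_2'-h_1')$. Both remaining $u$'s move at the same speed $b(s_2-s_1)$. Translating by the negative of the first makes both constant in $s$. A second Cauchy–Schwarz removes them, leaving $2+2\cdot3=8$ factors, all equal to $\nu\pm1$ at distinct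 points, with four factors $\nu-1$. Lemma 4 says this is $o(1)$. In general the same procedure works with polynomial induction.

**Lemma 8.** If $|u_j|\le\nu+1$ for $j\ne i$, then $\langle\nu-1,\mathcal D_i[u]^2\rangle=o(1)$.

*Proof.* **Step 1: set up a state that Cauchy–Schwarz preserves.** Let $\mathbf r=(r_1,r_2)=(\lambda,\lambda')$ with $\lambda'$ an independent copy of $\lambda$. A *state* is
$$S=\mathbb E_a\mathbb E_{\mathbf r}\int\prod_{K\in\mathcal K}\kappa_K(x+K(a,\mathbf r))\prod_{Q\in\mathcal A}u_Q(x+Q(a,\mathbf r)).$$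
Here $a$ is a vector of independent uniform $[H]$-variables and $\mathbf r=\rho+\sum(\text{unused }\mathbf h_i)$, where $\mathbf h_i=(h_i,h_i')\in[H]^2$ and $\rho$ is the pair of sums of the $m$-variables. The sets $\mathcal K,\mathcal A$ of *known* and *active nodes* are finite sets of polynomials in $\mathbb Z[\mathbf W][a,\mathbf r]$. Finally $\kappa_K\in\{\nu-1,\nu+1\}$ and $|u_Q|\le\nu+1$. "Constant", "degree" and "leading form" refer to $\mathbf r$. We maintain:

- (I1) all nodes are pairwise distinct;
- (I2) active nodes are non-constant, and $K-Q$ is non-constant for $K\in\mathcal K$, $Q\in\mathcal A$;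
- (I3) some $\kappa_K$ is $\nu-1$.

The quantity $\langle\nu-1,\mathcal D_i[u]^2\rangle$ is a state with no $a$, $\mathcal K=\{0\}$, $\kappa_0=\nu-1$ and $\mathcal A=\{(\tilde P_j-\tilde P_i)(r_1),(\tilde P_j-\tilde P_i)(r_2):j\ne i\}$. The invariants hold because the $\tilde P_j-\tilde P_i$, $j\ne i$, are distinct and non-constant, and polynomials in the disjoint variables $r_1,r_2$ can agree only if both are constant.

**Step 2: remove the slowest active nodes.** If $\mathcal A\neq\emptyset$, choose by a fixed rule $Q_l\in\mathcal A$ of minimal degree and translate $x\to x-Q_l(a,\mathbf r)$, i.e. subtract $Q_l$ from all nodes. Let $\mathcal A_0\ni0$ be the active nodes that are now constant and $\mathcal A_1$ the others. By (I2) all known nodes are now non-constant. Write $\mathbf r=\mathbf s+\mathbf h$ with $\mathbf h$ an unused $\mathbf h_i$. Then $S=\mathbb E_{a,\mathbf s}\int G_a(x)\,\mathbb E_{\mathbf h}B(x,a,\mathbf s+\mathbf h)$, where $|G_a|\le V_a:=\prod_{Q\in\mathcal A_0}(\nu+1)(x+Q(a))$ and $B$ collects the factors at nodes in $\mathcal K\cup\mathcal A_1$.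 By Cauchy–Schwarz with weight $V_a$,
$$|S|^2\le\Big(\mathbb E_a\int V_a\Big)\Big(\mathbb E_{a,\mathbf s}\int V_a\,|\mathbb E_{\mathbf h}B|^2\Big)\le O(1)\,S'.$$
The first factor is $O(1)$ by Lemma 4, since the nodes in $\mathcal A_0$ are distinct polynomials in $a$. The second, $S'$, is a state with parameters $(a,\mathbf h,\mathbf h')$ and variable $\mathbf s$. Its known nodes are $\mathcal A_0$ (functions $\nu+1$) and $K(a,\mathbf s+\mathbf h),K(a,\mathbf s+\mathbf h')$ for $K\in\mathcal K$ (function $\kappa_K$). Its active nodes are $Q(a,\mathbf s+\mathbf h),Q(a,\mathbf s+\mathbf h')$ for $Q\in\mathcal A_1$.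

**Step 3: the invariants persist.** (I1): The doubled nodes come from non-constant polynomials, so they are non-constant in $\mathbf s$ and differ from those in $\mathcal A_0$. Let $A_1,A_2$ be non-constant. If $A_1(a,\mathbf s+\mathbf h)=A_2(a,\mathbf s+\mathbf h')$, set $\mathbf s=0$: the two sides depend on disjoint sets of variables besides $a$, so both would be constant, which is false. If $A_1(a,\mathbf s+\mathbf h)=A_2(a,\mathbf s+\mathbf h)$, then $A_1=A_2$. (I2): New active nodes are non-constant by construction, so they differ from the constant nodes in $\mathcal A_0$ by non-constants. Equal shifts inherit the property from $K-Q$. If $K(a,\mathbf s+\mathbf h)-Q(a,\mathbf s+\mathbf h')$ were constant in $\mathbf s$, setting $\mathbf h'=\mathbf h$ would contradict (I2) before the step. (I3): Known nodes are doubled with their functions.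

**Step 4: termination.** Let $w_e$ ($e\ge1$) be the number of distinct leading forms of degree-$e$ elements of $\mathcal A$, and let $e_0=\deg Q_l\ge1$. Subtracting $Q_l$ does not change leading forms of degree $e>e_0$. On leading forms of degree $e_0$ it acts by subtracting that of $Q_l$, which is injective; the elements for which the result is zero drop in degree. No element had degree below $e_0$, and the shifts $\mathbf s+\mathbf h,\mathbf s+\mathbf h'$ do not change leading forms. So $w_e$ is unchanged for $e>e_0$ and $w_{e_0}$ drops by one: $(w_D,\dots,w_1)$, with $D$ the largest initial degree, decreases lexicographically. The process ends with $\mathcal A=\emptyset$. By Section 4 (all formal polynomials involved vanish at $0$), the number of steps and of nodes depends only on the $P_j$, not on $b$; thus it is legitimate that they enter the definitions of $t$ and $m_*$.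

**Step 5: conclusion.** In the final state only known functions occur, at distinct nodes. They are distinct also as polynomials in the underlying independent variables, because $\mathbf r$ still contains $\rho$. One of the functions is $\nu-1$, so Lemma 4 gives $o(1)$. Following the inequalities $|S|^2\le O(1)S'$ backward gives the lemma. $\square$

**Lemma 9 (densification).** Let $|u_j|\le\nu+1$ for all $j$, $\mathcal D_i=\mathcal D_i[u]$, and $\beta_i:=2^{-k}\mathcal D_i1_{|\mathcal D_i|\le2^k}$, which is 1-bounded. Then $\|\mathcal D_i-2^k\beta_i\|_{L^2}=o(1)$. If $|\Lambda_b(u_1,\dots,u_k)|\ge\varepsilon$ and $N$ is large in terms of $\varepsilon$, then replacing $u_i$ by $\beta_i$ gives $|\Lambda_b(\dots,\beta_i,\dots)|\ge2^{-k-3}\varepsilon^2$.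

*Proof.* **Step 1: truncation is harmless.** Let $V=\mathbb E_\lambda\prod_{j\ne i}(\nu+1)(x+(\tilde P_j-\tilde P_i)(\lambda))\ge|\mathcal D_i|$. In $\int V$ there are $k-1$ distinct nodes. In $\int V^2$ there are $2(k-1)\le m_*$ nodes, in $\lambda$ and an independent $\lambda'$, and they are distinct as in Lemma 8, Step 1. By Lemma 4, $\int V=2^{k-1}+o(1)$ and $\int V^2=4^{k-1}+o(1)$, so $\|V-2^{k-1}\|_{L^2}=o(1)$. Where $V>2^k$ we have $V\le2(V-2^{k-1})$, hence
$$|\mathcal D_i-2^k\beta_i|=|\mathcal D_i|1_{|\mathcal D_i|>2^k}\le V1_{V>2^k}\le2|V-2^{k-1}|,$$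
which is $o(1)$ in $L^2$.

**Step 2: pass from weight $\nu+1$ to weight $2$.** From (5), Cauchy–Schwarz and Lemma 8,
$$\varepsilon^2\le\Big(\int(\nu+1)|\mathcal D_i|\Big)^2\le\int(\nu+1)\cdot\langle\nu+1,\mathcal D_i^2\rangle=(2+o(1))\Big(2\int\mathcal D_i^2+o(1)\Big),$$
and $\int\mathcal D_i^2\le\int V^2=O(1)$, so $\int\mathcal D_i^2\ge\varepsilon^2/4-o(1)$. Since $\mathcal D_i$ does not involve $u_i$, (5) and Step 1 give
$$\Lambda_b(\dots,\beta_i,\dots)=\langle\beta_i,\mathcal D_i\rangle=2^{-k}\int\mathcal D_i^21_{|\mathcal D_i|\le2^k}=2^{-k}\int\mathcal D_i^2-o(1)\ge2^{-k}\frac{\varepsilon^2}4-o(1)\ge2^{-k-3}\varepsilon^2.\qquad\square$$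

## 8. Bounded functions: from random polynomial directions to one fixed step

**A model case.** Take $P_1=0$, $P_2=\mathbf m^2$, and ask about $F_2$, so $\tilde P_2(r)=b^2Wr^2$. In $\Lambda_b=\mathbb E_r\int F_1(x)F_2(x+b^2Wr^2)$ write $r=s+h$ and apply Cauchy–Schwarz to remove $F_1$. This gives $\mathbb E\int F_2(x+b^2W(s+h)^2)F_2(x+b^2W(s+h')^2)$, where the two arguments differ by $2b^2W(h-h')s+b^2W(h^2-h'^2)$, *linear* in $s$. Another Cauchy–Schwarz yields $\mathbb E_{h,h'}\|F_2\|^2_{\square(\pi)}$ with $\pi$ the law of $Q(a)m$, $a=(h,h')$, $Q(a)=2b^2W(h-h')$, $m\in[M]$. The step $Q(a)$ varies with $a$, and we want a step independent of it. One more Cauchy–Schwarz brings in two independent samples $a,\tilde a$ and the direction $Q(\tilde a)\tilde m-Q(a)m$. This combination fills a long progression of step $\gcd(Q(a),Q(\tilde a))$, which usually divides $W^E$.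

**Lemma 10.** Fix $i$. There are $t_i\le t$, $d=d_i\ge1$ and nonzero $q_1^0,\dots,q_d^0\in\mathbb Z[a]$ ($a$ a vector of $2t_i$ variables), depending only on the $P_j$, such that for all $b$ and all 1-bounded $F_1,\dots,F_k$
$$|\Lambda_b(F_1,\dots,F_k)|^{2^{t_i+d}}\le\mathbb E_a\|F_i\|^{2^d}_{\square(\pi_1^a,\dots,\pi_d^a)},$$
with $a$ uniform in $[H]^{2t_i}$ and $\pi_j^a$ the law of $Q_j(a)(m_1+\dots+m_d)$, $m_l\in[M]$ independent, $Q_j(a):=b\,q_j^0(bWa)$.

*Proof.* **Step 1: states that keep $F_i$ in view.** A state is now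
$$S=\mathbb E_a\mathbb E_r\int F_i(x+Q_*(a,r))\prod_{Q\in\mathcal A}F_Q(x+Q(a,r)),$$
with 1-bounded $F_Q$ (functions at equal nodes are multiplied together) and $r$ the sum of the unused $h$'s and all the $m$'s. Degrees and leading coefficients are in $r$. Choose $j\ne i$ maximizing $\deg(P_i-P_j)$. Translating by $-\tilde P_j$ shows that $\Lambda_b$ is a state with $Q_*=\tilde P_i-\tilde P_j$ and $\mathcal A=\{\tilde P_l-\tilde P_j:l\ne i\}$. We maintain:

- (J1) $Q_*-Q$ is non-constant for all $Q\in\mathcal A$;
- (J2) $D:=\deg Q_*\ge\deg Q$ for all $Q\in\mathcal A$.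

Initially (J1) is clear, and (J2) holds because $\deg(P_l-P_j)\le\max(\deg(P_l-P_i),\deg(P_i-P_j))=\deg(P_i-P_j)$.

**Step 2: which node to subtract.** *Stop* when $\deg(Q_*-Q)=1$ for all $Q\in\mathcal A$. Otherwise choose, by a fixed rule, $Q_l\in\mathcal A$ as follows.

- Case 1a: if some $Q\in\mathcal A$ has $\deg Q<D$, take one of minimal degree.
- Case 1b: if all have degree $D$ but some leading coefficient differs from that of $Q_*$, take such a one.
- Case 2: if all have degree $D$ and the leading coefficient of $Q_*$, take one maximizing $\deg(Q_*-Q_l)$.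

Let $e=\deg(Q_*-Q_l)$. Then $e\ge2$. Indeed, in cases 1a and 1b, $e=D$, and $D\ge2$ since some $\deg(Q_*-Q)\ge2$ and (J2) holds; in case 2, because we have not stopped.

**Step 3: the Cauchy–Schwarz step.** Subtract $Q_l$ from all nodes, write $r=s+h$ with $h$ an unused $h$-variable, pull out the factors at active nodes constant in $r$ (1-bounded functions of $x,a$), and apply Cauchy–Schwarz: $|S|^2\le S'$. In $S'$ the distinguished node is $(Q_*-Q_l)(s+h)$. The active nodes are $(Q_*-Q_l)(s+h')$, together with $(Q-Q_l)(s+h)$ and $(Q-Q_l)(s+h')$ for those $Q$ with $Q-Q_l$ non-constant. In particular $\mathcal A$ never becomes empty.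

(J2) persists: in case 2, $\deg(Q-Q_l)\le\max(\deg(Q-Q_*),e)=e$ by maximality; in the other cases $e=D$. (J1) persists: $(Q_*-Q)(s+h)$ is non-constant; for the $h'$-copy of $Q$, set $h'=h$; and $(Q_*-Q_l)(s+h)-(Q_*-Q_l)(s+h')$ has degree $e-1\ge1$, its top coefficient being $e(h-h')$ times the leading coefficient of $Q_*-Q_l$.

**Step 4: termination.** Let $w_e$ ($e\ge1$) be the number of leading coefficients of degree-$e$ elements of $\mathcal A\cup\{Q_*\}$, and let $w_0\in\{0,1\}$ record whether $\mathcal A$ contains constants. Shifts do not change leading coefficients. In case 1a, $Q_l$ has minimal degree in $\mathcal A\cup\{Q_*\}$. If that degree is at least $1$, then as in Lemma 8 the entry at $\deg Q_l$ drops by one and the higher entries are unchanged. If it is $0$, the constants are removed, $w_0$ drops to $0$, and the other entries are unchanged. In case 1b, all elements have degree $D$; those with the leading coefficient of $Q_l$ drop, and $w_D$ drops by one. In case 2, $w_D$ drops from $1$ to $0$. So the vector of the $w_e$ decreases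 lexicographically, and we stop after $t_i$ steps, each of which adds two variables $h,h'$ to $a$.

**Step 5: read off the box norm.** At the end translate by $-Q_*$. With $\mathcal A=\{Q_1,\dots,Q_d\}$, and $F_{Q_j}$ denoting the function at the node $Q_j$, the state is $\mathbb E_a\mathbb E_r\int F_i(x)\prod_{j=1}^dF_{Q_j}(x-q_j(a)r-c_j(a))$ with $q_j\neq0$. By Section 4 the difference $Q_*-Q_j$ is $W^{-1}R_j^0(bWa,bWr)$ with $R_j^0=q_j^0(a)r+c_j^0(a)$, so $q_j(a)=b\,q_j^0(bWa)$; from now on $Q_j(a)$ denotes this. Relabel $d^2\le t'$ of the $m$-variables as $m_{j,l}$, $j,l\le d$. Conditionally on $a$ and the remaining variables, apply Lemma 5 with $v_j=(m_{j,1},\dots,m_{j,d})$ and $\ell_j=-Q_j(a)\sum_lm_{j,l}$, and then Jensen. This costs the power $2^d$, in addition to $2^{t_i}$ from the steps. $\square$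

If all $P_j$ are linear, no step is needed: $t_i=0$, $d_i=k-1$, and the $q_j^0$ are constants.

**Lemma 11.** Let $B\ge1$, $\varepsilon'>0$. There is $E_0(\varepsilon',B)$ such that for $E\ge E_0$, $N$ large, $b\le B$, and $a,\tilde a$ independent uniform: with probability $\ge1-\varepsilon'$, for all $j,j'\le d$, $Q_j(a)Q_{j'}(\tilde a)\neq0$ and $\gcd(Q_j(a),Q_{j'}(\tilde a))\mid W^E$.

*Proof.* By Lemma 3, $\Pr(Q_j(a)=0)=O(1/H)$. Fix a nonzero coefficient $c_\alpha$ of $q_j^0$; the corresponding coefficient of $Q_j$ is $b^{1+|\alpha|}c_\alpha W^{|\alpha|}$. Let $n=2t_i$ be the number of variables.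

**Step 1: primes $p>w$ rarely divide both numbers.** For $N$ large such $p$ does not divide the coefficient above, so $\Pr(p\mid Q_j(a))\ll\frac1p+\frac1H$. By independence, the probability that some $w<p\le H$ divides both values is $\ll\sum_{w<p\le H}(\frac1p+\frac1H)^2\le4\sum_{p>w}p^{-2}=o(1)$. If $Q_j(a)\ne0$, then $|Q_j(a)|\le H^{O(1)}$ has $O(1)$ prime factors $>H$, and each divides $Q_{j'}(\tilde a)$ with probability $O(1/H)$.

**Step 2: a bound for high powers of small primes.** *Claim: if $\mathcal R\in\mathbb Z[a_1,\dots,a_n]$ ($n\ge1$) has degree $\le D$, $D\ge1$, not all coefficients divisible by $p$, and $p^e\le H$, $e\ge1$, then $\Pr_{a\in[H]^n}(p^{2^{n-1}De}\mid\mathcal R(a))\le2nDp^{-e}$.*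

For $n=1$, suppose $x_0,\dots,x_D$ are pairwise incongruent mod $p^e$ and $p^{De}\mid\mathcal R(x_i)$ for all $i$. In the Lagrange interpolation $\mathcal R(Y)=\sum_i\mathcal R(x_i)\prod_{j\ne i}\frac{Y-x_j}{x_i-x_j}$ the denominators have $p$-adic valuation at most $D(e-1)$. So every coefficient of $\mathcal R$ has valuation at least $De-D(e-1)=D\ge1$, a contradiction. Thus the bad $x$ lie in at most $D$ classes mod $p^e$, each of density $\le p^{-e}+H^{-1}\le2p^{-e}$ in $[H]$.

For $n\ge2$ write $\mathcal R=\sum_j\mathcal R_j(a')a_1^j$, $a'=(a_2,\dots,a_n)$, with some $\mathcal R_j\not\equiv0$ mod $p$. By induction $p^{2^{n-2}De}\mid\mathcal R_j(a')$ with probability $\le2(n-1)Dp^{-e}$. Otherwise the coefficients of $\mathcal R(\cdot,a')$ have minimal valuation $v<2^{n-2}De$. Divide by $p^v$ and apply the case $n=1$, which is possible since $2^{n-1}De-v\ge De$. This proves the claim.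

**Step 3: primes $p\le w$.** Since $v_p(W)=1$, the coefficient of $Q_j$ above has $p$-adic valuation $\le C_1=C_1(B)$. If $n\ge1$, apply the claim to $Q_j$ divided by the $p$-part of its content, with $D=D_*$ and $E=C_1+2^{n-1}D_*e$. As $w^e\le H$ for $N$ large,
$$\Pr(\exists p\le w:v_p(Q_j(a))\ge E)\le2nD_*\sum_pp^{-e}\le2nD_*2^{2-e}\qquad(e\ge2),$$
which is as small as desired for a large fixed $e$. If $n=0$, then $Q_j$ is a nonzero constant with $v_p(Q_j)\le C_1$, and we take $E\ge\max(C_1,1)$. Sum over $j$. Outside the exceptional events the gcd has no prime factor $>w$ and has $v_p\le E$ for $p\le w$, so it divides $W^E$, and hence $W^{E'}$ for every $E'\ge E$. $\square$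

**Proposition 12.** There is $C_0$ depending only on the $P_j$ such that for all $\varepsilon\in(0,1)$ and $B$ there is $E_1(\varepsilon,B)$ with: if $E\ge E_1(\varepsilon,B)$, $N$ is large, $b\le B$, the $F_j$ are 1-bounded and $|\Lambda_b(F_1,\dots,F_k)|\ge\varepsilon$, then for every $i$ there is $T\in\mathcal T_E$ with $|\langle F_i,T\rangle|\ge\varepsilon^{C_0}/C_0$.

*Proof.* Use Lemma 10. For $N$ large, $|Q_j(a)|\ll(WH)^{D_*}\le M$ for all $a$, since $M\ge H^{D_*+2}$. Let $V$ be the law of $qn$, $n\in[H]$, $q=W^E$. Let $G$ be 1-bounded, consider a sublist of the directions of Lemma 10, relabeled $Q_1,\dots,Q_{d'}$ ($1\le d'\le d$), and put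
$$\mathfrak B:=\mathbb E_a\|G\|^{2^{d'}}_{\square(\pi_1^a,\dots,\pi_{d'}^a)}\in[0,1].$$
The heart of the matter is the claim that, with $C=C(d)$ and $\varepsilon'$ the exceptional probability in Lemma 11,
$$\mathfrak B^C\le C\,\mathbb E_a\|G\|^{2^{3d'-1}}_{\square(\pi_2^a,\dots,\pi_{d'}^a,V^{2d'})}+\varepsilon'+o(1).\tag{6}$$
The direction $\pi_1^a$ is traded for $2d'$ copies of the fixed direction $V$.

**Step 1 (decoupling): bring in a second sample $\tilde a$.** Let $m_j=\sum_{l\le d}m_{j,l}$ and $m_j'$ denote independent sums of $d$ variables from $[M]$, and $n_j=m_j'-m_j$. After $x\to x-\sum_jQ_j(a)m_j$,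
$$\mathfrak B=\int G\,Y,\qquad Y(x)=\mathbb E_{a,m,m'}\prod_{\omega\ne0}G\big(x+\textstyle\sum_j\omega_jQ_j(a)n_j\big),$$
so $\mathfrak B^2\le\int Y^2$. Expand $\int Y^2$ with independent copies $\tilde a,\tilde m,\tilde m',\tilde n$ for the second factor and translate $x\to x-Q_1(a)n_1$. The factor $\omega=e_1=(1,0,\dots,0)$ of the first copy becomes $G(x)$. The other factors are 1-bounded functions at
$$x+(\omega_1-1)Q_1(a)n_1+\sum_{j\ge2}\omega_jQ_j(a)n_j\quad(\omega\ne0,e_1),\qquad x-Q_1(a)n_1+\sum_j\tilde\omega_jQ_j(\tilde a)\tilde n_j\quad(\tilde\omega\ne0).$$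
A factor of the first kind has $\omega_j=1$ for some $j\ge2$; its argument is $x-Q_j(a)m_j+(\text{terms free of }m_j)$. A factor of the second kind has $\tilde\omega_i=1$ for some $i\le d'$; its argument is $x+Q_1(a)m_{1,i}-Q_i(\tilde a)\tilde m_{i,1}+(\text{terms free of }m_{1,i},\tilde m_{i,1})$. Assign each factor to one such $j$ or $i$. Conditionally on $a,\tilde a$ and the other variables, apply Lemma 5 with the $2d'-1$ independent variables $v_j=(m_{j,l})_{l\le d}$ ($2\le j\le d'$) and $(m_{1,i},\tilde m_{i,1})$ ($1\le i\le d'$). There are enough components $m_{1,i}$ because each $m_1$ is a sum of $d\ge d'$ variables. With Jensen,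
$$\mathfrak B^{2^{2d'}}\le\mathbb E_{a,\tilde a}\|G\|^{2^{2d'-1}}_{\square(\pi_2^a,\dots,\pi_{d'}^a,\sigma_1,\dots,\sigma_{d'})},\qquad\sigma_i=\text{law of }Q_i(\tilde a)\tilde m-Q_1(a)m,\ \ m,\tilde m\in[M].\tag{7}$$

**Step 2 (filling): $\sigma_i$ is dominated by a uniform law.** Let $(a,\tilde a)$ be non-exceptional in Lemma 11, $\sigma=\sigma_i$, $g=\gcd(Q_1(a),Q_i(\tilde a))\mid q$. Let $A,A'\ge1$ be the absolute values of $Q_1(a),Q_i(\tilde a)$ divided by $g$: they are coprime and $\le M$. For each integer $n$ the pairs $(m,\tilde m)\in[M]^2$ giving the value $gn$ lie on a progression with steps $A'$ in $m$ and $A$ in $\tilde m$ (up to sign), so they number at most $\frac M{\max(A,A')}+1\le\frac{2M}{\max(A,A')}$. Hence $\sigma$ is supported on $gI$ with $I=\{|n|\le2M\max(A,A')\}$, where $M\le|I|\le5M\max(A,A')$. With $U$ uniform on $gI$, we have $\sigma=\rho\,U$, where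
$$0\le\rho\le|I|\cdot\frac{2M}{\max(A,A')}\cdot\frac1{M^2}\le10.$$

**Step 3: remove the density $\rho$.** For 1-bounded $G'$ put $B'(x)=\mathbb E_{k'\sim\sigma}G'(x+k')$. Then
$$\|G'\|^2_{\square(\sigma)}=\mathbb E_{k\sim U}\int G'(x)\rho(k)B'(x-k).$$
Apply Lemma 5 with two variables. The variable $k\sim U$ has function $B'(x-k)$, $\ell=-k$. The dummy variable $v\sim V$ has $\ell=-v$ and function $\rho(k)/10$, which depends neither on $x$ nor on $v$, as a function attached to $v$ may. The result is $(\|G'\|^2_{\square(\sigma)})^4\le10^4\|G'\|^4_{\square(U,V)}$.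

**Step 4: replace $U$ by $V$.** Since $g\mid q$, a shift by $qn$, $n\le H$, moves $gI$ by at most $qH/g$ of its points, so $\|U-U*V\|_{\ell^1}\le2qH/|I|\le2qH/M=o(1)$. So for 1-bounded $G''$,
$$\int|\mathbb E_{k\sim U}G''(x+k)|^2\le\int|\mathbb E_{k\sim U}\mathbb E_{v\sim V}G''(x+k+v)|^2+o(1)\le\int|\mathbb E_{v\sim V}G''(x+v)|^2+o(1),$$
the last step by Cauchy–Schwarz in $k$ and translation invariance. Apply this to $G''(x)=G'(x+v)G'(x+v')$ and average over $v,v'\sim V$:
$$\big(\|G'\|^2_{\square(\sigma)}\big)^4\le10^4\|G'\|^4_{\square(V,V)}+o(1).$$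

**Step 5: assemble (6).** Take $G'$ to be derivatives of $G$ in the other directions and use slicing and Jensen. Each $\sigma_i$ in (7) may be replaced in turn by $V,V$, at the cost of a fourth power, a constant factor and $o(1)$. For non-exceptional $(a,\tilde a)$,
$$\Big(\|G\|^{2^{2d'-1}}_{\square(\pi_2^a,\dots,\pi_{d'}^a,\sigma_1,\dots,\sigma_{d'})}\Big)^{4^{d'}}\le C\,\|G\|^{2^{3d'-1}}_{\square(\pi_2^a,\dots,\pi_{d'}^a,V^{2d'})}+o(1).$$
For exceptional $(a,\tilde a)$ the left side is $\le1$ and the box quantity on the right is $\ge0$. Raise (7) to the power $4^{d'}$, use Jensen in $(a,\tilde a)$, and average. As $\mathfrak B\le1$, exponent and constant may be enlarged to a common $C=C(d)$. This is (6).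

**Step 6: iterate.** If additional directions $V^{s'}$, which do not depend on $a$, are present, apply (6) to the derivatives of $F_i$ in those directions and average, by Jensen. Start with $\beta_0:=\mathbb E_a\|F_i\|^{2^d}_{\square(\pi_1^a,\dots,\pi_d^a)}\ge\varepsilon^{2^{t_i+d}}$ from Lemma 10. Whenever the current quantity $\beta$ satisfies $\varepsilon'\le\beta^C/4$ and $N$ is large, the next one is $\ge\beta^C/(2C)$. After $d$ steps all directions are $V$, and their number is $2(d+(d-1)+\dots+1)=d(d+1)=:s_0\le s$. Choose $\varepsilon'$ to be a sufficiently small constant times a sufficiently large fixed power of $\varepsilon$; this fixes $E_1(\varepsilon,B):=E_0(\varepsilon',B)$, the maximum being taken over the finitely many $i$. For $N$ large, $\|F_i\|^{2^{s_0}}_{\square(V^{s_0})}\ge\varepsilon^{C_0}/C_0$, with $C_0$ independent of $E$ and $B$. Conclude by Lemma 6(ii). $\square$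

## 9. The counting proposition and the proof of Theorem 1

**Proposition 13.** For every $\varepsilon_0>0$ there is $\varepsilon_*>0$ (depending on $\varepsilon_0$ and the $P_j$) and for every $B$ there is $E$ such that, for $N$ large and $b\le B$: if $|u_j|\le\nu+1$ for all $j$ and $|\Lambda_b(u_1,\dots,u_k)|\ge\varepsilon_0$, then for each $i$ there is $T\in\mathcal T_E$ with $|\langle u_i,T\rangle|\ge\varepsilon_*$.

*Proof.* By symmetry take $i=k$. All lower bounds below are determined successively by $\varepsilon_0$ and the $P_j$ only. There are boundedly many, so $E$ can be chosen at the end to satisfy all applications of Proposition 12, including those for the other values of $i$.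

**Step 1: make $u_1,\dots,u_{k-1}$ bounded.** Apply Lemma 9 at positions $1,\dots,k-1$ successively; its hypothesis stays valid, as 1-bounded functions are bounded by $\nu+1$. There are 1-bounded $F_1,\dots,F_{k-1}$ with $|\Lambda_b(F_1,\dots,F_{k-1},u_k)|\ge\varepsilon_1$.

**Step 2: replace one bounded function by a test function.** *Claim: if $F_1,\dots,F_{k-1}$ are 1-bounded and $|\Lambda_b(F_1,\dots,F_{k-1},u_k)|\ge\varepsilon$, then for each $i<k$ we can replace $F_i$ by some $T_i\in\mathcal T$ keeping the modulus $\ge\varepsilon^{C'}/C'$, with $C'$ depending only on the $P_j$.* Lemma 9 at position $i$ replaces $F_i$ by $\beta_i=2^{-k}\mathcal D_i1_{|\mathcal D_i|\le2^k}$, where $\mathcal D_i$ is formed from the $F_j$ ($j\ne i,k$) and the original $u_k$. Lemma 9 at position $k$ then replaces $u_k$ by a 1-bounded $\beta_k$. So $\Lambda_b$ of 1-bounded functions, with $\beta_i$ at position $i$, is bounded below, and Proposition 12 gives $T\in\mathcal T$ with $|\langle\beta_i,T\rangle|$ bounded below. Here we return to the original $u_k$: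 since $\|2^k\beta_i-\mathcal D_i\|_{L^2}=o(1)$, also
$$|\langle\mathcal D_i,T\rangle|=|\Lambda_b(\dots,T,\dots,u_k)|\qquad(T\text{ at position }i)$$
is bounded below. All bounds are of power type.

**Step 3: multiply the test functions.** Apply Step 2 for $i=1,\dots,k-1$ successively: $|\Lambda_b(T_1,\dots,T_{k-1},u_k)|\ge\varepsilon_2$. By (5) this is $|\langle u_k,\mathcal D_k[T]\rangle|$ with $\mathcal D_k[T](x)=\mathbb E_\lambda\prod_{j<k}T_j(x+(\tilde P_j-\tilde P_k)(\lambda))$, which lies in $2^{sk}\mathrm{conv}(\mathcal T)$ by translation invariance and Lemma 1. So $|\langle u_k,T\rangle|\ge2^{-sk}\varepsilon_2=:\varepsilon_*$ for some $T\in\mathcal T$. $\square$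

For the dense model we use a result of Bergelson and Leibman (J. Amer. Math. Soc. 9 (1996), Theorem A), the polynomial Szemerédi theorem. For commuting invertible measure-preserving maps $T_j$ of a probability space and integer polynomials $p_{ij}$ vanishing at $0$, $\liminf_n\frac1n\sum_{b<n}\mu(A\cap\bigcap_i\prod_jT_j^{-p_{ij}(b)}A)>0$ if $\mu(A)>0$.

**Lemma 14.** Let $P_i(\mathbf m)=\sum_{j=1}^Dc_{ij}\mathbf m^j$. For every $\delta'>0$ there are $B,c>0$ such that for all commuting invertible measure-preserving $T_1,\dots,T_D$ of a probability space and measurable $g$ with values in $[0,1]$, $\int g\ge\delta'$: $\ \sum_{b=1}^B\int\prod_{i=1}^kg\big(\prod_jT_j^{c_{ij}b^j}x\big)\ge c$.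

*Proof.* Otherwise, for each $n$ there is a counterexample $g_n$ with $B=n$, $c=1/n$, for some system; write $T^v=\prod_jT_j^{v_j}$ for $v\in\mathbb Z^D$. The laws of $(g_n(T^vx))_{v\in\mathbb Z^D}$ on the compact metrizable space $[0,1]^{\mathbb Z^D}$ are invariant under the coordinate shifts, which commute. Let $\mu$ be a weak-$*$ limit and $g$ the coordinate function at $0$. Then $\mu$ is invariant, $\int g\,d\mu\ge\delta'$, and for every $b\ge1$
$$\int\prod_ig\big(T^{(c_{i1}b,\dots,c_{iD}b^D)}\cdot\big)d\mu=0,$$
since for $n\ge b$ the corresponding integral is at most $1/n$. Let $A=\{g\ge\delta'/2\}$. From $\delta'\le\mu(A)+\delta'/2$ we get $\mu(A)\ge\delta'/2$, while $(\delta'/2)^k\mu\big(\bigcap_iT^{-(c_{i1}b,\dots,c_{iD}b^D)}A\big)\le0$ for all $b\ge1$. The quoted theorem with $p_{ij}(b)=c_{ij}b^j$ gives some $b\ge1$ for which this intersection has positive measure, a contradiction. $\square$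

**Proof of Theorem 1.** Let $A$ be as in the theorem, $L\ge L_0$, $N$ large.

**Step 1: pass to one residue class.** All but $O(N^{2/3})$ elements of $A$ exceed $R$ and have the form $Wn+b_0$ with $b_0\in[W]$, $(b_0,W)=1$, $\sqrt{N'}<n\le N'-\sqrt{N'}$. By pigeonhole over the $\varphi(W)$ classes and the prime number theorem, for some $b_0$ the set $\mathcal N$ of such $n$ has $|\mathcal N|\ge\frac{\delta N}{2\varphi(W)\log N}$. Use this $b_0$ in $\nu$ and put $f:=\theta1_{\mathcal N}$. By (2), $\nu=\theta$ on $\mathcal N$, so $0\le f\le\nu$, and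
$$\int f=\frac{\theta|\mathcal N|}{N'}\ge\frac{\varphi(W)}W\cdot\frac{\eta\log N}{c_\chi}\cdot\frac{\delta N}{2\varphi(W)\log N}\cdot\frac WN=\frac{\eta\delta}{2c_\chi}=:\delta_1.$$

**Step 2: choose the constants and the model.** Take $B,c$ from Lemma 14 with $\delta'=\delta_1/2$; $\varepsilon_0:=c/(2kB)$; $\varepsilon_*$ and $E$ from Proposition 13; and $g$ from Lemma 7 (for $\mathcal T_E$) with $\varepsilon=\min(\varepsilon_*,\delta_1)/2$. As $1\in\mathcal T$, $\int g\ge\delta_1/2$.

**Step 3: the model has many progressions.** For each value of $\lambda$ apply Lemma 14 on $X$ with $T_j$ the shift by $W^{j-1}\lambda^j$. Since $\tilde P_{i,b}(\lambda)=\sum_jc_{ij}b^jW^{j-1}\lambda^j$, this gives $\sum_{b\le B}\int\prod_ig(x+\tilde P_{i,b}(\lambda))\ge c$. Averaging over $\lambda$, some $b\le B$ has $\Lambda_b(g,\dots,g)\ge c/B$.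

**Step 4: transfer to $f$.** Suppose $\Lambda_b(f,\dots,f)<c/(2B)$. Then
$$\Lambda_b(f,\dots,f)-\Lambda_b(g,\dots,g)=\sum_{i=1}^k\Lambda_b(g,\dots,g,f-g,f,\dots,f),$$
with $f-g$ in the $i$-th position, has modulus $\ge c/(2B)$, so some term has modulus $\ge\varepsilon_0$. As $|f|,|g|,|f-g|\le\nu+1$, Proposition 13 gives $T\in\mathcal T_E$ with $|\langle f-g,T\rangle|\ge\varepsilon_*>\varepsilon$, contradicting the choice of $g$. So $\Lambda_b(f,\dots,f)\ge c/(2B)$.

**Step 5: count pairs $(x,\lambda)$.** Each value of $\lambda$ has probability $\le1/M$ (condition on everything except $m_1$), and $\theta\ll\log N$. Hence the number of pairs $(x,\lambda)$ with $f(x+\tilde P_{i,b}(\lambda))>0$ for all $i$ is at least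
$$\frac c{2B}MN'\theta^{-k}\ge\frac{c'MN}{W\log^kN}\ge c''N(\log N)^{L-k}W^{-3}\ge N(\log N)^{L-k}e^{-5\sqrt{\log\log N}},$$
because $W^3\le4^{3w}\le e^{4.2w}$.

**Step 6: from $X$ back to the integers.** Let $n_i\in\mathcal N$ represent $x+\tilde P_{i,b}(\lambda)$ mod $N'$. Then $n_i-n_j\equiv\tilde P_{i,b}(\lambda)-\tilde P_{j,b}(\lambda)$ mod $N'$, $|n_i-n_j|<N'-\sqrt{N'}$, and the right side is $\log^{O(1)}N<\sqrt{N'}$. So the two sides differ by a multiple of $N'$ of absolute value less than $N'$, and equality holds in $\mathbb Z$. Put $r:=bW\lambda$ and $a:=Wn_1+b_0-P_1(r)$. As $P_i(r)=W\tilde P_{i,b}(\lambda)$, we get $a+P_i(r)=Wn_i+b_0\in A$ for all $i$. The map $(x,\lambda)\mapsto(a,r)$ is injective: $r$ gives $\lambda$, then $a$ gives $n_1$, hence $x$. Finally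
$$0<r\le BW(tH+t'M)\le B(t+t')WM\le B(t+t')W^{-1}\log^LN<\log^LN$$
for $N$ large. Since $L_0$ depends only on $P_1,\dots,P_k$, the theorem, and hence the conjecture, is proved. $\blacksquare$

## 10. An upper bound sieve and sets without shorter progressions

**Proof of Theorem 2.** (i) Let $r\le R_0$ with $P_1(r),\dots,P_k(r)$ distinct, write $a=Wn+b$ with $b\in[W]$, and $g_i:=b+P_i(r)$, so $a+P_i(r)=Wn+g_i$ and the $g_i$ are distinct of size $\log^{O(1)}N$.

**Step 1: bound the number of $n$ for given $r,b$.** Pairs for which some $a+P_i(r)\le R$ number $O(RR_0)$. If some $g_i$ is not coprime to $W$, then $Wn+g_i$ prime forces $Wn+g_i\le w$, which is included in the previous case. Suppose all $g_i$ are coprime to $W$ and all $Wn+g_i$ are primes $>R$. Then $n\in[N']$ up to $O(\log^{O(1)}N)$ boundary values for each $(r,b)$; these contribute $O(R_0W\log^{O(1)}N)$ pairs in total. Each remaining $n$ has $\nu_{g_i}(n)=\theta$ for all $i$, by (2). Lemma 2 (with $m=k\le m_*$ and $\sigma=O(1)$) bounds $\sum_{n\le N'}\prod_i\nu_{g_i}(n)$ by $O(N')$,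 so the number of such $n$ is $O(N'\theta^{-k})=O\big(N'(\frac W{\varphi(W)\log N})^k\big)$.

**Step 2: count admissible pairs $(r,b)$.** By the Chinese remainder theorem the classes $(r\bmod W,b)$ with all $g_i$ coprime to $W$ number $\prod_{p\le w}A_p$, where $A_p=\#\{(\varrho,\beta)\bmod p:p\nmid\prod_i(\beta+P_i(\varrho))\}$. For $p$ larger than a constant, the $P_i(\varrho)$ are distinct mod $p$ except for $O(1)$ values of $\varrho$. For the other $\varrho$ there are $p-k$ choices of $\beta$, and for the exceptional ones $p-k+O(1)$. So $A_p=p(p-k)+O(1)=p^2(1-\frac kp+O(p^{-2}))$, and $\prod_{p\le w}A_p\ll W^2(\varphi(W)/W)^k$. Each class mod $W$ contains at most $R_0/W+1\le2R_0/W$ values $r\le R_0$, since $W\le4^w\le e^{2w}\le R_0$.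

**Step 3: multiply.** The total is
$$\ll\frac{R_0}W\cdot W^2\Big(\frac{\varphi(W)}W\Big)^k\cdot N'\Big(\frac W{\varphi(W)\log N}\Big)^k+RR_0+R_0W\log^{O(1)}N\ll\frac{R_0N}{\log^kN}.$$

(ii) Take $0<c\le1$ and $R_0=c\log^{k-1}N$, which is in the range of (i) for $N$ large since $k\ge2$. Delete from $[N]\cap\mathbb P$ the element $a+P_1(r)$ for every pair counted in (i). At most $O(cN/\log N)$ primes are deleted, with an implied constant independent of $c$. So for $c$ small in terms of $1-\delta$ the remaining set has relative density $\ge\delta$ for $N$ large. A progression in it with $k$ distinct elements and $0<r<c\log^{k-1}N$ would have been counted in (i), and its element $a+P_1(r)$ would have been deleted. So there is none. $\blacksquare$
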